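\title{Survivable network design with vertex connectivity is W[1]-hard in the number of terminals for every fixed demand at least four}

\begin{abstract}
In Survivable Network Design with vertex connectivity one looks for a cheapest subgraph that joins prescribed pairs of terminals by prescribed numbers of internally vertex-disjoint paths. We ask whether the problem can be solved in time $2^{O(k)}n^{O(d_{\max})}$, where $n$ is the number of vertices, $k$ the number of terminals and $d_{\max}$ the largest demand. The answer is no unless $\mathrm{FPT}=\mathrm{W}[1]$. For every fixed demand $D\ge 4$, the uniform single-source case with unit costs is W[1]-hard parameterized by $k$, by the number $\ell$ of edges of the solution, and by $k+\ell$. Under the Exponential Time Hypothesis it has no algorithm with running time $f(k)\,n^{o(k/\log k)}$ or $f(\ell)\,n^{o(\ell/\log \ell)}$. The proof is a reduction from Partitioned Subgraph Isomorphism with two terminals per constraint.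
\end{abstract}

\section{The problem and the result}\label{sec:intro}

All graphs are finite, simple and undirected. Paths from $s$ to $t$ are \emph{internally vertex-disjoint} if they are pairwise distinct and no two of them share a vertex other than $s$ and $t$. An instance of \emph{Survivable Network Design with vertex connectivity} (VC-SNDP) consists of a graph $G=(V,E)$ with non-negative edge costs, a set $R\subseteq V$ of \emph{terminals}, and an integer \emph{demand} $d_{s,t}\ge 0$ for every pair of distinct terminals $s,t$. A subgraph $H$ of $G$ is \emph{feasible} if it contains at least $d_{s,t}$ internally vertex-disjoint $s$--$t$ paths for every such pair, and the task is to find a feasible subgraph of minimum total edge cost. A demand $d$ keeps $s$ and $t$ connected after the failure of any $d-1$ other vertices, since each failure destroys at most one of the $d$ paths. We write $n=|V|$, $k=|R|$, $d_{\max}$ for the largest demand, and $\ell$ for the \emph{solution size}, the number of edges of $H$. An instance is \emph{single-source} if some terminal $r$ satisfies $d_{s,t}=0$ whenever $r\notin\{s,t\}$, and \emph{uniform} if all nonzero demands are equal.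

The two smallest cases are tractable. For $k=2$ the problem is a minimum-cost flow problem: give every edge and every non-terminal vertex capacity one and send $d_{\max}$ units between the two terminals. For $d_{\max}=1$ it is Steiner Forest, which is fixed-parameter tractable (FPT) in $k$ by the algorithm of Dreyfus and Wagner. In the other direction, VC-SNDP is known to be W[1]-hard parameterized by $\ell$, even in the uniform single-source case with $k=3$; consequently there is no FPT algorithm parameterized by $d_{\max}$, even for a constant number of terminals, unless $\mathrm{FPT}=\mathrm{W}[1]$. Hardness is also known for the parameter $k$ alone when $d_{\max}$ is unbounded, by a reduction of Kortsarz et al.\ combined with results of Dinur--Manurangsi and Manurangsi. None of these results excludes a running time $f(k)\,n^{g(d_{\max})}$, and this leads to the following question from~\cite{FMvL21}: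
\begin{quote}
Can VC-SNDP be solved in time $2^{O(k)}\cdot n^{O(d_{\max})}$?
\end{quote}
There is a reason to guess yes. The Dreyfus--Wagner dynamic program stores, for each set of terminals and each vertex, the cost of a cheapest tree joining them; it works because a tree falls apart at a single vertex. For demand $d$ one may hope that sets of $O(d)$ vertices take over this role, and a table indexed by a set of terminals and $O(d)$ vertices has $2^{k}n^{O(d)}$ entries. We show that the hope fails once the demand reaches four.

For unit costs we use the decision version: given also an integer $\ell$, is there a feasible subgraph with at most $\ell$ edges? An algorithm for the optimization problem answers this question. The hypotheses $\mathrm{FPT}\ne\mathrm{W}[1]$ and ETH are recalled in Section~\ref{sec:background}.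

\begin{theorem}\label{thm:main}
Fix an integer $D\ge 4$ and consider uniform single-source VC-SNDP in which all edges have cost $1$ and all nonzero demands equal $D$.
\begin{enumerate}
\item[(a)] The problem is W[1]-hard parameterized by $k$, by $\ell$, and by $k+\ell$.
\item[(b)] Assuming ETH, for no computable function $f$ does it have an algorithm with running time $f(k)\,n^{o(k/\log k)}$ or with running time $f(\ell)\,n^{o(\ell/\log\ell)}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
If $\mathrm{FPT}\neq\mathrm{W}[1]$ (in particular, under ETH), then no algorithm solves VC-SNDP in time $2^{O(k)}n^{O(d_{\max})}$. More generally, none solves it in time $f(k)\,n^{g(d_{\max})}$ for computable functions $f$ and $g$.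
\end{corollary}

\begin{proof}
On instances with $d_{\max}=4$ such an algorithm runs in time $f(k)\,n^{g(4)}$. The problem of Theorem~\ref{thm:main} with $D=4$ would then be FPT in $k$, and by part~(a) this gives $\mathrm{FPT}=\mathrm{W}[1]$.
\end{proof}

The reduction encodes a system of binary constraints in a network with two terminals per constraint, each of which demands $D$ paths to a common root $r$. Its engine is a simple observation: if the budget allows a terminal only $D$ incident edges, then each of these edges must begin a path to $r$, and none may run into a dead end. Two of the forced paths carry the information. One leaves the constraint through the value that the terminal chooses for its own variable; it can continue only if a second constraint has chosen the same value. The other must leave through the value chosen by the partner terminal, and it can get there cheaply only if the two values satisfy the constraint. Section~\ref{sec:background} prepares the constraint system, Section~\ref{sec:network} builds the network, Section~\ref{sec:triangle} works out a triangle with two values by hand, and Sections~\ref{sec:cost} and~\ref{sec:proof} contain the proof.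

\section{Background and a constraint problem of degree two or three}\label{sec:background}

\subsection*{Parameterized complexity}
A parameterized problem is a decision problem whose instances $x$ carry an integer parameter $p$. It is in FPT if it can be decided in time $f(p)\,|x|^{O(1)}$ for a computable $f$. A \emph{parameterized reduction} maps $(x,p)$ in time $f(p)\,|x|^{O(1)}$ to an equivalent instance $(x',p')$ of another problem with $p'\le g(p)$, for computable $f,g$. A problem is \emph{W[1]-hard} if Clique, parameterized by the size of the clique, has a parameterized reduction to it; Clique is complete for the class W[1], so a W[1]-hard problem lies in FPT only if $\mathrm{FPT}=\mathrm{W}[1]$. The \emph{Exponential Time Hypothesis} (ETH) asserts that for some $\delta>0$, satisfiability of 3-CNF formulas $\psi$ with $v$ variables cannot be decided in time $2^{\delta v}|\psi|^{O(1)}$. ETH implies $\mathrm{FPT}\neq\mathrm{W}[1]$.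

\subsection*{Partitioned Subgraph Isomorphism}
An instance of PSI consists of a simple \emph{pattern} graph $Q$ with $q$ edges and a \emph{host} graph on $N$ vertices partitioned into classes $(U_i)_{i\in V(Q)}$. The question is whether there are $a_i\in U_i$ such that $a_ia_j$ is a host edge for every $ij\in E(Q)$. We use two published facts.
\begin{itemize}
\item[(P1)] PSI is W[1]-hard parameterized by $q$: for a complete pattern it is Multicolored Clique~\cite{FHRV09}.
\item[(P2)] Under ETH, PSI has no algorithm with running time $f(Q)\,N^{o(q/\log q)}$ \cite[Cor.~6.3]{Marx10}.
\end{itemize}

\subsection*{Bounding the degree}
A \emph{binary constraint satisfaction problem} (CSP) consists of a simple graph $P$, whose vertices are the \emph{variables} and whose edges are the \emph{constraints}, pairwise disjoint finite \emph{domains} $V_i$ for $i\in V(P)$, and for each constraint $e=ij$ (with a fixed order of its ends) a relation $C_e\subseteq V_i\times V_j$. It is \emph{satisfiable} if there are $a_i\in V_i$ with $(a_i,a_j)\in C_{e}$ for every $e=ij\in E(P)$.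

Our network will certify only that every value chosen by a constraint for a variable is also chosen by a second constraint at that variable. This forces agreement when a variable lies in two or three constraints, and not when it lies in four. We therefore split variables of large degree, at the price of a constant factor in the number of constraints.

\begin{lemma}\label{lem:degree}
There is a polynomial-time algorithm that, given a PSI instance with $q$ pattern edges and $N$ host vertices, either decides it, or outputs an equivalent CSP in which every variable has degree $2$ or $3$ in $P$, every domain has at most $N$ elements, and the number $m$ of constraints satisfies $q\le m\le 7q$. In the second case $N\ge 2$ and $1\le q\le N^2$.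
\end{lemma}

\begin{proof}
If an isolated vertex $i$ of $Q$ has $U_i=\emptyset$, answer no; otherwise delete all isolated vertices, since any element of their classes will do. If no edge is left, answer yes. If some $ij\in E(Q)$ has no host edge between $U_i$ and $U_j$, answer no. In the remaining case there is a host edge, so $N\ge 2$, and distinct pattern edges have distinct host edges between their classes, so $1\le q\le N^2$.

Replace each vertex $i$ of $Q$, of degree $\delta_i\ge1$, by a cycle of $\max(\delta_i,3)$ copies of $i$. Each copy receives its own copy of $U_i$ as domain, and each cycle edge is an equality constraint: it allows the pairs formed by two copies of the same element of $U_i$. Attach each edge $ij$ of $Q$, with host adjacency as its relation, to a copy of $i$ and a copy of $j$, so that no copy receives two edges of $Q$; there are at least $\delta_i$ copies of $i$, so this is possible. Every variable has two cycle edges and at most one further edge, which leads to a different cycle, so $P$ is simple with degrees $2$ or $3$. Since $\max(\delta_i,3)\le 3\delta_i$ and $\sum_i\delta_i=2q$, we have $q\le m\le q+3\cdot 2q=7q$. A solution of the PSI instance gives a satisfying assignment by copying $a_i$ around the cycle of $i$. Conversely, a satisfying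 assignment is constant on each cycle, and these constants solve the PSI instance.
\end{proof}

\subsection*{First edges}
The observation that drives the reduction is the following.

\begin{lemma}\label{lem:first}
Let a graph $H$ contain $D$ internally vertex-disjoint $t$--$r$ paths. Then $\deg_H(t)\ge D$, and if $\deg_H(t)=D$, every edge of $H$ at $t$ is the first edge of exactly one of the paths.
\end{lemma}

\begin{proof}
Suppose two of the paths start with the same edge $tv$. If $v\ne r$ they share the internal vertex $v$; if $v=r$ both are the one-edge path $t,r$ and are not distinct. So the $D$ first edges are distinct.
\end{proof}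

\section{The network}\label{sec:network}

Fix $D\ge4$ and a CSP with $m$ constraints in which every variable has degree $2$ or $3$. Put
\[
\varphi=4D-11,\qquad s=\varphi+1 .
\]
We build a graph $G$ with positive integer edge costs; unit costs are obtained by subdivision in Section~\ref{sec:proof}.

\medskip\noindent\textbf{Vertices.} There is a \emph{root} $r$, and every element of every domain $V_i$ is a vertex. For each constraint $e=ij$ there are
\begin{itemize}
\item two terminals $t_{e,i}$ and $t_{e,j}$, called \emph{partners};
\item a \emph{selector} $\sigma_e$;
\item \emph{padding vertices} $h^c_{e,l}$ for $l\in\{i,j\}$ and $1\le c\le D-4$;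
\item \emph{ports} $Y_{e,i}=\{y^{e,i}_a: a\in V_i\}$ and $Y_{e,j}=\{y^{e,j}_b: b\in V_j\}$, one for each value;
\item \emph{pair vertices} $X_e=\{x^e_{ab}:(a,b)\in C_e\}$, one for each allowed pair.
\end{itemize}

\noindent\textbf{Edges of the constraint $e=ij$.}
\begin{itemize}
\item \emph{Base edges}, cost $1$: the edge $t_{e,i}t_{e,j}$ and, for $l\in\{i,j\}$, the edges $t_{e,l}r$, $t_{e,l}\sigma_e$, and $t_{e,l}h^c_{e,l}$, $h^c_{e,l}r$ for all $c$. There are $1+2+2+4(D-4)=\varphi$ of them, and $D-1$ are incident to each terminal.
\item \emph{Access edges}, cost $8s$: $t_{e,l}y$ for $l\in\{i,j\}$ and $y\in Y_{e,l}$.
\item \emph{Selector edges}, cost $s$: $\sigma_ex$ for $x\in X_e$.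
\item \emph{Inner edges}, cost $s$: $x^e_{ab}y^{e,i}_a$ and $x^e_{ab}y^{e,j}_b$ for $(a,b)\in C_e$.
\item \emph{Outer edges}, cost $2s$: $y^{e,l}_a a$ for $l\in\{i,j\}$ and $a\in V_l$.
\end{itemize}
Every edge of $G$ belongs to exactly one constraint, and every port has exactly one outer edge. Different constraints meet only in $r$ and in the domains.

\medskip\noindent\textbf{Demands.} The terminals are $r$ and all $t_{e,l}$, so $k=2m+1$. We set $d_{t_{e,l},r}=D$ for all $e,l$, and all other demands are $0$. The instance is uniform and single-source.

\medskip
For a subgraph $H$ and a constraint $e$, let $A_e,S_e,I_e,O_e$ be the numbers of access, selector, inner and outer edges of $e$ in $H$. The \emph{weight} of $e$ in $H$ is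
\[
w_e=8A_e+S_e+I_e+2O_e ,
\]
so that the non-base edges of $e$ in $H$ cost $s\,w_e$. The intended purchase for $e=ij$ and a pair $(a,b)\in C_e$ is the set of seven edges
\[
F_e(a,b)=\bigl\{\,t_{e,i}y^{e,i}_a,\ t_{e,j}y^{e,j}_b,\ \ \sigma_ex^e_{ab},\ \ x^e_{ab}y^{e,i}_a,\ x^e_{ab}y^{e,j}_b,\ \ y^{e,i}_aa,\ y^{e,j}_bb\,\bigr\},
\]
which has weight $16+1+2+4=23$. An access edge has weight $8$ because the last five edges have weight $7$: a third access edge then costs more than all that it could replace. Together with its base edges, the intended purchase costs $23s+\varphi$, and we set
\[
B=m\,(23s+\varphi).
\]

\begin{proposition}\label{prop:main}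
Every feasible subgraph of $G$ costs at least $B$, and a feasible subgraph of cost exactly $B$ exists if and only if the CSP is satisfiable.
\end{proposition}

\section{A triangle with two values}\label{sec:triangle}

The smallest graph with degrees $2$ or $3$ is the triangle. Take $D=4$, so that there are no padding vertices; take variables $1,2,3$ with domains $V_i=\{0_i,1_i\}$, and let each of the three constraints say that the two values differ. The CSP is unsatisfiable, since two of three variables agree. In this section we consider subgraphs that contain all base edges and count weight only; the intended total is $3\cdot 23=69$.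

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={inner sep=2pt,font=\small}]
\node[draw] (r) at (0,3) {$r$};
\node[draw] (t) at (-2.4,2) {$t$};
\node[draw] (u) at (2.4,2) {$t'$};
\node (s) at (0,1.1) {$\sigma$};
\node (a) at (-1.9,0) {$y^1_0$};
\node (x) at (-0.6,0) {$x_{01}$};
\node (b) at (1.9,0) {$y^2_1$};
\node (c) at (-2.9,-1.3) {$y^1_1$};
\node (z) at (0.6,-1.3) {$x_{10}$};
\node (d) at (2.9,-1.3) {$y^2_0$};
\node (p) at (-4.3,0) {$0_1$};
\node (q) at (-4.3,-1.3) {$1_1$};
\node (v) at (4.3,0) {$1_2$};
\node (w) at (4.3,-1.3) {$0_2$};
\draw[dashed] (t)--(r) (r)--(u) (u)--(t) (t)--(s) (s)--(u);
\draw[gray] (t)--(c) (u)--(d) (s)--(z) (q)--(c) (c)--(z) (z)--(d) (d)--(w);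
\draw[very thick] (t)--(a) (u)--(b) (s)--(x) (p)--(a) (a)--(x) (x)--(b) (b)--(v);
\end{tikzpicture}
\caption{All edges of one constraint ``the values of variables $1$ and $2$ differ'' for demand $D=4$ and domains $\{0_1,1_1\}$, $\{0_2,1_2\}$. Terminals are boxed and base edges are dashed. The seven thick edges are the intended purchase for the pair $(0_1,1_2)$. Other constraints attach only at $r$ and at the four domain vertices on the far left and right.}\label{fig:gadget}
\end{figure}

\subsection*{One constraint}
Let $e=12$, $t=t_{e,1}$, $t'=t_{e,2}$, and drop the index $e$ (Figure~\ref{fig:gadget}). The inner edges form two disjoint \emph{tracks},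
\[
T_1:\ y^1_0,\ x_{01},\ y^2_1\qquad\text{and}\qquad T_2:\ y^1_1,\ x_{10},\ y^2_0 .
\]
Each of $t,t'$ has three base edges and needs degree four, so each buys an access edge. A third access edge would bring the weight to $24$, so let there be just two, $ty^1_a$ and $t'y^2_b$. By Lemma~\ref{lem:first} the four paths of $t$ start toward $r$, $t'$, $\sigma$ and $y^1_a$. The second occupies $t'$. The last two must therefore reach $r$ without $t'$, and the only way out is an outer edge at the end of a track, a different one for each. The same holds for $t'$.

If $a\neq b$, say $(a,b)=(0,1)$, both ports lie on $T_1$ and the thick edges suffice. The paths of $t$ leave by $t,y^1_0,0_1$ and $t,\sigma,x_{01},y^2_1,1_2$; those of $t'$ by $t',y^2_1,1_2$ and $t',\sigma,x_{01},y^1_0,0_1$. Each terminal finds its own port occupied by its access path and sends the selector path through the port of its partner. The weight is $23$.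

If $a=b$, say both are $0$, the ports lie on different tracks. Suppose first that there is a single selector edge; by symmetry it is $\sigma x_{01}$. The selector path of $t$ finds $y^1_0$ occupied and leaves at $y^2_1$; the access path of $t$ finds $x_{01}$ occupied and leaves at $y^1_0$; and the access path of $t'$ needs a third outer edge, on $T_2$. The weight is at least $16+1+1+6=24$, and the single inner edge $x_{01}y^2_1$ with outer edges at $y^1_0,y^2_1,y^2_0$ lets all four paths out at exactly this weight. This is why outer edges have weight $2$: at weight $1$ this purchase would tie with the intended one, $1+1+3=1+2+2$. Suppose next that both selector edges are bought. Weight at most $23$ would leave one inner and two outer edges. Then no access path can cross its track, so the outer edges are at $y^1_0$ and $y^2_0$; but the selector path of $t$ now needs $x_{10}y^2_0$ and that of $t'$ needs $x_{01}y^1_0$. So the weight is at least $16+2+2+4=24$, attained by the edges just named. A violated constraint costs one unit more than a satisfied one.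

\subsection*{Three constraints}
A path that leaves the constraint $12$ at $y^{12,1}_a$ arrives at the domain vertex $a_1$, whose only other neighbor is $y^{13,1}_a$. So the constraint $13$ must have bought the outer edge at that port. At weight $23$ the two outer edges of a constraint sit at the ports of its access edges (Lemma~\ref{lem:tight}), so $13$ has chosen the same value $a$ as $12$. Total weight $69$ would thus produce a satisfying assignment, and it is out of reach. Weight $70$ is reached: assign $0,0,1$ to the variables $1,2,3$, buy $F_{13}(0,1)$ and $F_{23}(0,1)$, and buy for $12$ the last set above. The paths of $t=t_{12,1}$ are $t,r$ and $t,t',r$ and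
\[
t,\ y^{12,1}_0,\ 0_1,\ y^{13,1}_0,\ t_{13,1},\ r
\qquad\text{and}\qquad
t,\ \sigma_{12},\ x^{12}_{10},\ y^{12,2}_0,\ 0_2,\ y^{23,2}_0,\ t_{23,2},\ r .
\]
Those of $t'$ are the mirror images. The other four terminals use the paths listed in the proof of Lemma~\ref{lem:complete}, which need from a foreign constraint only an access edge, the outer edge at its port, and a base edge to $r$.

\subsection*{Why four paths}
The edge from a terminal to $r$ is the way home for the paths that enter its constraint from outside. The edge to the partner exists to occupy the partner. If we delete it and lower the demand to three, the selector path can be $t,\sigma,t',r$; then base edges together with the access and outer edges of an arbitrary assignment form a feasible subgraph, and the relations are never tested.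

\section{The cost of a feasible subgraph}\label{sec:cost}

We prove Proposition~\ref{prop:main} for arbitrary $D\ge4$ and arbitrary relations.

\subsection*{From an assignment to a subgraph}

\begin{lemma}\label{lem:complete}
If the CSP is satisfiable, then $G$ has a feasible subgraph of cost $B$.
\end{lemma}

\begin{proof}
Let $(a_i)$ be a satisfying assignment and let $H$ consist of all base edges and the sets $F_e(a_i,a_j)$ for $e=ij\in E(P)$. Its cost is $B$. Write $x_e=x^e_{a_ia_j}$ and $y_{e,l}=y^{e,l}_{a_l}$. Consider a terminal $t_{e,i}$ with $e=ij$; the roles of $i$ and $j$ are symmetric. Since all degrees in $P$ are at least $2$, there are constraints $e'\ni i$ and $e''\ni j$ different from $e$. They differ from each other, for a constraint containing both $i$ and $j$ is $e$ itself, as $P$ is simple. The subgraph $H$ contains the paths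
\begin{itemize}
\item $t_{e,i},\,r$;
\item $t_{e,i},\,t_{e,j},\,r$;
\item $t_{e,i},\,h^c_{e,i},\,r$ for $c=1,\dots,D-4$;
\item $t_{e,i},\,y_{e,i},\,a_i,\,y_{e',i},\,t_{e',i},\,r$;
\item $t_{e,i},\,\sigma_e,\,x_e,\,y_{e,j},\,a_j,\,y_{e'',j},\,t_{e'',j},\,r$.
\end{itemize}
These are $D$ paths. Their internal vertices in the constraint $e$ are $t_{e,j}$, the $h^c_{e,i}$, $y_{e,i}$, $\sigma_e$, $x_e$, $y_{e,j}$, each used once; $a_i\ne a_j$ because domains are disjoint; and the remaining internal vertices of the last two paths belong to the different constraints $e'$ and $e''$. So the paths are internally vertex-disjoint.
\end{proof}

This is the only use of the lower bound $2$ on the degrees: at a variable of degree $1$, the domain vertex $a_i$ would be a dead end.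

\subsection*{A constraint of weight at most 23}
For a general relation the inner edges no longer form short tracks, and a path may wander among ports and pair vertices before it leaves. What survives is that inner edges form a bipartite graph between $X_e$ and the ports. A path enters this graph at a pair vertex if it comes from the selector and at a port if it comes along an access edge, and it always leaves at a port. The parity of the number of inner edges is thus determined, and this replaces the case analysis of Section~\ref{sec:triangle}.

\begin{lemma}\label{lem:tight}
Let $H$ be a feasible subgraph that contains all base edges, and let $e=ij$ be a constraint with $w_e\le 23$. Then there is a pair $(a,b)\in C_e$ such that the non-base edges of $e$ in $H$ are exactly those of $F_e(a,b)$; in particular $w_e=23$. Moreover, $H$ contains a path to $r$ that begins $t_{e,i},y^{e,i}_a,a$ and a path to $r$ that begins $t_{e,j},y^{e,j}_b,b$.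
\end{lemma}

\begin{proof}
\emph{Access edges.} The edges of $G$ at $t_{e,l}$ are its $D-1$ base edges and its access edges. By Lemma~\ref{lem:first}, $H$ has an access edge at each of the two terminals, so $A_e\ge2$; and $8A_e\le 23$ gives $A_e=2$. Let the two access edges lead to $y^{e,i}_a$ and $y^{e,j}_b$. What remains of the budget is
\begin{equation}\label{eq:seven}
S_e+I_e+2O_e\le 7 .
\end{equation}

\emph{Two paths that must leave by outer edges.} Let $t$ be one of the two terminals, $t'$ its partner, and $y$ the port at the end of the access edge of $t$. Fix $D$ internally vertex-disjoint $t$--$r$ paths in $H$. As $H$ contains the base edges, $\deg_H(t)=D$, and by Lemma~\ref{lem:first} every edge at $t$ starts one of the paths. The path that starts with $tt'$ contains $t'$, so no other path does. Let $P_\sigma$ and $P_y$ be the paths that start with $t\sigma_e$ and $ty$, and put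
\[
Z_e=\{t,t',\sigma_e\}\cup Y_{e,i}\cup Y_{e,j}\cup X_e .
\]
The root is not in $Z_e$, so both paths leave $Z_e$. An edge of $G$ with exactly one end in $Z_e$ is incident to $t$ or $t'$, or is an outer edge of $e$. The two paths avoid $t'$, and their only edge at $t$ is the first one, which lies inside $Z_e$. Hence each of them first leaves $Z_e$ along an outer edge of $e$, from a port. Call the part before that edge the \emph{initial segment}.

The neighbors of $\sigma_e$ are $t$, $t'$ and the pair vertices, so $P_\sigma$ begins $t,\sigma_e,x$ with $x\in X_e$, using a selector edge. It cannot return to $t$ or $\sigma_e$ or visit $t'$, so the rest of its initial segment consists of inner edges and runs from a pair vertex to a port: their number is odd. The path $P_y$ avoids $t'$, and it avoids $\sigma_e$, which lies on $P_\sigma$. After $ty$ its initial segment consists of inner edges and runs from a port to a port: their number is even, possibly zero.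

\emph{Counting.} The two paths share only $t$ and $r$, so they leave from different ports and have no inner edge in common. Thus $S_e\ge1$, $I_e\ge1$, $O_e\ge2$. By~\eqref{eq:seven}, $2O_e\le 5$, so $O_e=2$; then $S_e+I_e\le 3$ and $I_e\le 2$. An odd and an even number with sum at most $2$ are $1$ and $0$. So the initial segment of $P_\sigma$ has exactly one inner edge and that of $P_y$ has none, and this holds for both terminals.

\emph{Crossing over.} For $t=t_{e,i}$ the path $P_y$ begins $t_{e,i},y^{e,i}_a,a$, since the only outer edge at $y^{e,i}_a$ leads to $a$; for $t=t_{e,j}$ it begins $t_{e,j},y^{e,j}_b,b$. This proves the last assertion, and since $O_e=2$, the outer edges of $e$ in $H$ are exactly $y^{e,i}_aa$ and $y^{e,j}_bb$. The path $P_\sigma$ of $t_{e,i}$ leaves from one of these two ports and avoids $y^{e,i}_a$, so its initial segment is $t_{e,i},\sigma_e,x,y^{e,j}_b$ for some $x\in X_e$. With $i$ and $j$ exchanged, the path $P_\sigma$ of $t_{e,j}$ has initial segment $t_{e,j},\sigma_e,x',y^{e,i}_a$ for some $x'\in X_e$. The inner edges $xy^{e,j}_b$ and $x'y^{e,i}_a$ end at different ports, so $I_e=2$, and then $S_e=1$. Both $\sigma_ex$ and $\sigma_ex'$ lie in $H$, hence $x=x'$. The ports adjacent to a pair vertex $x^e_{a'b'}$ are $y^{e,i}_{a'}$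 and $y^{e,j}_{b'}$, so $x=x^e_{ab}$ and $(a,b)\in C_e$. We have identified all $2+1+2+2$ non-base edges of $e$ in $H$, and they are the edges of $F_e(a,b)$.
\end{proof}

The last step is where the partners profit from sharing one selector: a single selector edge serves both, and so a single pair vertex must be adjacent to both chosen ports.

\subsection*{Pricing the base edges}
Lemma~\ref{lem:tight} treats the base edges as free, but in a unit-cost instance nothing is free, and a solution might omit base edges to pay for an extra unit of weight. Taking $s>\varphi m$ would exclude this at once, but it would make $B$ quadratic in $m$ and spoil the bound for $\ell$ in Theorem~\ref{thm:main}(b). The constant $s=\varphi+1$ suffices because the comparison can be made in each constraint separately.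

\begin{lemma}\label{lem:price}
Let $H$ be feasible and let $e$ be a constraint. The edges of $e$ in $H$ cost at least $23s+\varphi$. If they cost exactly $23s+\varphi$, then $w_e=23$ and $H$ contains all base edges of $e$.
\end{lemma}

\begin{proof}
If $w_e\ge24$, the cost is at least $24s=23s+\varphi+1$. Let $w_e\le 23$. Adding all base edges to $H$ preserves feasibility and does not change the non-base edges, so Lemma~\ref{lem:tight} shows that $w_e=23$ and that each terminal $t$ of $e$ has exactly one access edge in $H$. As $H$ itself is feasible, $\deg_H(t)\ge D$, so all $D-1$ base edges at $t$ are in $H$ and $\deg_H(t)=D$. By Lemma~\ref{lem:first}, each edge $th$ to a padding vertex starts a path to $r$ in $H$, and the only other neighbor of $h$ is $r$, so $hr\in H$. Every base edge of $e$ is incident to a terminal of $e$ or has the form $hr$. So all $\varphi$ of them are in $H$, and the cost is exactly $23s+\varphi$.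
\end{proof}

\subsection*{From a subgraph to an assignment}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Every edge belongs to exactly one constraint, so summing Lemma~\ref{lem:price} over $e$ shows that a feasible subgraph costs at least $B$. Lemma~\ref{lem:complete} gives one direction of the equivalence.

For the other, let $H$ be feasible of cost $B$. Then equality holds in Lemma~\ref{lem:price} for every $e$, so $H$ contains all base edges and every constraint has weight $23$. Lemma~\ref{lem:tight} gives for each $e=ij$ a pair
\begin{equation}\label{eq:pair}
\bigl(a(e,i),a(e,j)\bigr)\in C_e
\end{equation}
such that the non-base edges of $e$ in $H$ are those of $F_e(a(e,i),a(e,j))$. It remains to show that the constraints at a variable agree on its value.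

Fix a variable $i$. The edges of $G$ at vertices of $V_i$ are outer edges of constraints containing $i$, and each such constraint $e'$ contributes to $H$ exactly one edge at $V_i$, which ends in $a(e',i)$. Let $e\ni i$. By Lemma~\ref{lem:tight}, $H$ contains a path to $r$ that reaches $a(e,i)$ along the outer edge of $e$. Since $a(e,i)\neq r$, the path continues along another edge, which is the outer edge of some constraint $e'\neq e$ containing $i$; hence $a(e',i)=a(e,i)$. Group the constraints at $i$ by the value $a(\cdot,i)$. Every group has at least two members and there are at most three constraints at $i$, so there is one group, with a common value $a_i$. By~\eqref{eq:pair}, $(a_i)$ satisfies the CSP.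
\end{proof}

\begin{remark}
The upper bound $3$ on the degrees is used only in the last step, and it is needed. Suppose pairs as in~\eqref{eq:pair} are given such that every $a(e,i)$ equals $a(e',i)$ for some other constraint $e'\ni i$. Then the paths in the proof of Lemma~\ref{lem:complete}, with $e'$ and $e''$ taken from the groups of $e$ at $i$ and at $j$, show that the base edges and the sets $F_e(a(e,i),a(e,j))$ form a feasible subgraph of cost $B$. At a variable of degree $4$ the constraints could thus split into two groups with different values.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let a PSI instance with $q$ pattern edges and $N$ host vertices be given, and apply Lemma~\ref{lem:degree}. If the lemma decides the instance, output a fixed instance with the same answer: two terminals with demand $D$, joined by $D$ paths of length two with $\ell=2D$, or by no edge with $\ell=0$. Otherwise build $G$ from the CSP.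

\subsection*{Unit costs}
Let $G'$ arise from $G$ by replacing every edge of cost $c$ by a path of $c$ edges of cost $1$ through $c-1$ new non-terminal vertices; terminals and demands are unchanged. If $H\subseteq G$ is feasible, the corresponding subgraph of $G'$ is feasible, and its number of edges is the cost of $H$. Conversely, let $H'\subseteq G'$ be feasible and let $H$ consist of the edges of $G$ whose whole path lies in $H'$. The cost of $H$ is at most $|E(H')|$. The new vertices have degree $2$ and are not terminals, so a path between two terminals that uses part of a subdivided edge traverses all of it. Internally vertex-disjoint paths in $H'$ between two terminals therefore contract to internally vertex-disjoint paths in $H$, and $H$ is feasible. By Proposition~\ref{prop:main}, the PSI instance is a yes-instance if and only if $G'$ has a feasible subgraph with at most $\ell:=B$ edges.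

\subsection*{Parameters and size}
Put $\beta=23s+\varphi$, a constant depending only on $D$. Then $k=2m+1$ and $\ell=\beta m$. From $q\le m\le 7q$ and $15\le 7\beta$ we obtain
\begin{equation}\label{eq:linear}
q\le k\le 7\beta q,\qquad q\le \ell\le 7\beta q .
\end{equation}
A constraint has $\varphi$ base edges, at most $2N$ access and $2N$ outer edges, at most $N^2$ selector and $2N^2$ inner edges; since $N\ge2$, this is at most $\varphi+5N^2$ edges, each of cost at most $8s$. The graph $G'$ has no isolated vertex, so with $m\le 7q\le 7N^2$ its number $n$ of vertices satisfies
\[
n\le 2|E(G')|\le 16s\,m\,(\varphi+5N^2)\le 112s\,N^2(\varphi+5N^2).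
\]
As $N\ge2$, there is a constant $\gamma$ depending only on $D$ with $n\le N^{\gamma}$. The construction takes polynomial time.

\subsection*{Part (a)}
By~\eqref{eq:linear}, each of $k$, $\ell$ and $k+\ell$ is at most $14\beta q$. The construction is therefore a parameterized reduction from PSI for each of the three parameters, and (P1) gives the claim.

\subsection*{Part (b)}
Let $p$ be $k$ or $\ell$, and suppose an algorithm runs in time $f(p)\,n^{\varepsilon(p)\,p/\log p}$ with $f$ computable, $\varepsilon\ge 0$ and $\varepsilon(p)\to0$. Let $F(q)$ and $\varepsilon^*(q)$ be the maxima of $f(p)$ and $\varepsilon(p)$ over $q\le p\le 7\beta q$. Then $F$ is computable and $\varepsilon^*(q)\to0$. For $q\ge 2$, \eqref{eq:linear} gives $p/\log p\le 7\beta q/\log q$, so on $G'$ the algorithm takes time at most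
\[
F(q)\,N^{7\beta\gamma\,\varepsilon^*(q)\,q/\log q}.
\]
Adding the polynomial time of the reduction, PSI is solved in time $f'(Q)\,N^{o(q/\log q)}$ for a computable $f'$, which contradicts ETH by (P2). This completes the proof of Theorem~\ref{thm:main}. \qed

\section{How sharp the bounds are}\label{sec:sharp}

\subsection*{The exponent in $\ell$}
A graph on $n$ vertices has fewer than $n^2$ edges, so it has at most $n^{2\ell}$ sets of at most $\ell$ edges. Each set can be tested for feasibility by one maximum-flow computation with unit vertex and edge capacities per pair of terminals. This takes time $n^{2\ell+O(1)}$ in total, so the bound of Theorem~\ref{thm:main}(b) for $\ell$ is tight up to the factor $\log\ell$ in the exponent.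

\subsection*{The demand}
The hard instances have solution size $\ell=\Theta(k)$ for every fixed $D\ge4$. Feldmann, Mukherjee and van Leeuwen~\cite{FMvL22} state that VC-SNDP with $d_{\max}\le3$ is FPT parameterized by $\ell$; we have not used this, but together with Theorem~\ref{thm:main} it makes $d_{\max}=4$ the exact threshold for the parameter $\ell$. For the parameter $k$, the case $d_{\max}=1$ is FPT and every fixed $d_{\max}\ge4$ is W[1]-hard. We do not settle $d_{\max}\in\{2,3\}$ for the parameter $k$.

\begin{thebibliography}{9}

\bibitem{FMvL21}
Andreas Emil Feldmann, Anish Mukherjee, Erik Jan van Leeuwen,
\emph{The Parameterized Complexity of the Survivable Network Design Problem},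
arXiv:2111.02295 (2021).

\bibitem{FMvL22}
Feldmann, Mukherjee, van Leeuwen, SOSA 2022.

\bibitem{FHRV09}
Fellows, Hermelin, Rosamond, Vialette, TCS 2009.

\bibitem{Marx10}
Marx, \emph{Can you beat treewidth?}, Theory of Computing 2010.

\end{thebibliography}
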